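\title{Finite structures modulo primitive positive constructability do not form a lattice}

\begin{abstract}
Finite relational structures, ordered by primitive positive constructability and identified when they construct each other, form a meet-semilattice $\mathfrak P_{\mathrm{fin}}$. We show that $\mathfrak P_{\mathrm{fin}}$ is not a lattice: two explicit structures with finite signature, on $5$ and on $12$ elements, have no least upper bound. The proof works with polymorphism clones. Every nontrivial finite group $G$ yields a clone that lies above exactly those clones that have no $G$-invariant operation of a certain arity. Infinitely many groups $\mathrm{PSL}(2,p)$ give common upper bounds of our two structures in this way, whereas a common upper bound on $m$ elements has an invariant operation for $\mathrm{PSL}(2,p)$ as soon as $p\ge 7$ and $|\mathrm{PSL}(2,p)|>m!$. The last fact comes from a fixed point theorem for groups acting on finite algebras whose congruences permute and form distributive lattices.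
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All structures in this paper are relational structures with a finite nonempty domain; the signature may be infinite. A formula is \emph{primitive positive} (pp) if it is built from atomic formulas, including equalities, by conjunction and existential quantification. A \emph{pp-power} of $\mathbb A$ is a structure with domain $A^n$, for some $n\ge1$, each of whose $k$-ary relations, viewed as a $kn$-ary relation on $A$, is definable in $\mathbb A$ by a pp formula. Two structures of the same signature are \emph{homomorphically equivalent} if there are homomorphisms between them in both directions. The structure $\mathbb A$ \emph{pp-constructs} $\mathbb B$ if $\mathbb B$ is homomorphically equivalent to a pp-power of $\mathbb A$. Thus $\mathbb A$ pp-constructs $\mathbb B$ when $\mathbb B$ can be encoded, up to homomorphisms, on tuples over $A$ by pp formulas. This relation is reflexive and transitive. Identifying structures that pp-construct each other gives a poset $\mathfrak P_{\mathrm{fin}}$, in which $\overline{\mathbb A}$ denotes the class of $\mathbb A$, and $\overline{\mathbb A}\le\overline{\mathbb B}$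 means that $\mathbb A$ pp-constructs $\mathbb B$.

The order has an algebraic description. A \emph{clone} on a set $D$ is a set of operations $D^n\to D$, $n\ge 1$, that contains the projections and is closed under composition. A \emph{polymorphism} of $\mathbb A$ is an operation on $A$ that, applied coordinatewise to tuples of a relation of $\mathbb A$, gives a tuple of that relation; the polymorphisms form a clone $\operatorname{Pol}(\mathbb A)$. Every clone $\mathcal C$ on a finite set $D$ arises in this way. Indeed, let $\Gamma_n\subseteq D^{D^n}$ be the set of $n$-ary members of $\mathcal C$, viewed as a relation of arity $|D|^n$. Closure under composition says that $\mathcal C$ preserves $\Gamma_n$, and an $n$-ary $g$ that preserves $\Gamma_n$ lies in $\Gamma_n$, because $g$ applied to the $n$ projections is $g$. So $\mathcal C=\operatorname{Pol}(D;\Gamma_1,\Gamma_2,\dots)$.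

For an $n$-ary operation $f$ and a map $\sigma\colon\{1,\dots,n\}\to\{1,\dots,m\}$, the $m$-ary operation $f^\sigma(x_1,\dots,x_m)=f(x_{\sigma(1)},\dots,x_{\sigma(n)})$ is a \emph{minor} of $f$. A map $\xi\colon\mathcal C\to\mathcal D$ between clones is \emph{minor-preserving} if it preserves arities and $\xi(f^\sigma)=\xi(f)^\sigma$ for all $f$ and $\sigma$. We write $\mathcal C\to\mathcal D$ if such a map exists. By a theorem of Barto, Opr\v{s}al and Pinsker, $\mathbb A$ pp-constructs $\mathbb B$ if and only if $\operatorname{Pol}(\mathbb A)\to\operatorname{Pol}(\mathbb B)$. So $\mathfrak P_{\mathrm{fin}}$ is also the poset of clones on finite nonempty sets, ordered by $\to$, and we use this description throughout. A minor-preserving map transports equalities between minors, such as $f(x,y)=f(y,x)$: if some member of $\mathcal C$ satisfies one and $\mathcal C\to\mathcal D$, then some member of $\mathcal D$ satisfies it. Going up in $\mathfrak P_{\mathrm{fin}}$, more such identities can be satisfied.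

The poset has a bottom element: it is known that the complete graph $\mathbb K_3$ pp-constructs every finite structure. It has a top element, since every clone maps to the clone on a one-element set. And it has meets. For clones $\mathcal C$ on $C$ and $\mathcal D$ on $D$, let $\mathcal C\times\mathcal D$ be the clone on $C\times D$ of all pairs $(f,g)$ of operations of equal arity, acting componentwise. The maps $(f,g)\mapsto f$ and $(f,g)\mapsto g$ are minor-preserving, and two minor-preserving maps $\xi\colon\mathcal E\to\mathcal C$, $\zeta\colon\mathcal E\to\mathcal D$ combine to $h\mapsto(\xi(h),\zeta(h))$. The following question is from \cite{BV}.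

\medskip\noindent\textbf{Question.} \emph{Is $\mathfrak P_{\mathrm{fin}}$ a lattice, that is, do any two elements of $\mathfrak P_{\mathrm{fin}}$ have a least upper bound (join)?}

\medskip
A join of $\overline{\mathbb A}$ and $\overline{\mathbb B}$ is a greatest common construct: a structure that both $\mathbb A$ and $\mathbb B$ pp-construct and that pp-constructs everything they both pp-construct. There are reasons to expect one. The clones on a fixed set, ordered by inclusion, form a lattice. Also, whenever two elements of $\mathfrak P_{\mathrm{fin}}$ have only finitely many common upper bounds, the meet of these is the join. With infinitely many upper bounds, however, the product of all of them lives on an infinite set, and nothing guarantees that a clone on a finite set can replace it. We show that this obstruction is real: the answer to the question is no.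

\subsection{Two families of clones and the results}\label{sec:results}

Let $\pi$ be a finite nonempty set of primes and let $D_\pi=\bigsqcup_{p\in\pi}\mathbb Z_p$ be the disjoint union of the fields $\mathbb Z_p=\mathbb Z/p\mathbb Z$. An element of $\mathbb Z_p$ has \emph{color} $p$. For a \emph{coloring} $\kappa\colon\{1,\dots,n\}\to\pi$ let $D_\kappa=\prod_i\mathbb Z_{\kappa(i)}\subseteq D_\pi^n$; every $n$-tuple lies in exactly one $D_\kappa$. Let $\mathcal A_\pi$ be the set of all operations $f\colon D_\pi^n\to D_\pi$ such that for every coloring $\kappa$ there are a color $p$ in the image of $\kappa$ and coefficients $a_i\in\mathbb Z_p$, for $\kappa(i)=p$, with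
\begin{equation}\label{eq:affine}
f(x)=\sum_{\kappa(i)=p}a_ix_i\in\mathbb Z_p\quad\text{for all }x\in D_\kappa,\qquad \sum_{\kappa(i)=p}a_i=1 .
\end{equation}
In words, $f$ looks at the colors of its arguments, selects one color that occurs, and returns an affine combination of the arguments of that color. Let $\mathbb A_\pi$ be the structure on $D_\pi$ with the following relations for each $p\in\pi$:
\begin{align*}
R_p&=\{(x,y,z,w)\in\mathbb Z_p^4: x-y+z-w=0\}\cup\{(x,x,x,x):x\notin \mathbb Z_p\},\\
T_p&=\{(x,x+1):x\in\mathbb Z_p\}\cup\{(x,x):x\notin\mathbb Z_p\},\\
U_p&=\{0\in\mathbb Z_p\}\cup (D_\pi\setminus\mathbb Z_p).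
\end{align*}
Proposition~\ref{prop:pol} shows that $\mathcal A_\pi=\operatorname{Pol}(\mathbb A_\pi)$.

For a nontrivial finite group $G$ let $X_G=\bigsqcup_{H<G}G/H$ be the disjoint union of the sets of left cosets of all proper subgroups $H$, with $G$ acting by left multiplication. The two properties of $X_G$ that matter are these: $G$ has no fixed point in $X_G$, and every proper subgroup $H$ has one, namely the coset $H\in G/H$. Let $\mathcal C_G$ be the clone of all operations on $X_G$ that commute with $G$, that is, $f(gx_1,\dots,gx_n)=g f(x_1,\dots,x_n)$ for all $g\in G$. It is the polymorphism clone of the structure $\mathbb X_G$ on $X_G$ whose relations are the graphs of the maps $x\mapsto gx$.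

\begin{theorem}\label{thm:A}
Let $\pi,\rho$ be disjoint finite sets of primes, each with at least two elements.
\begin{itemize}
\item[(1)] There are infinitely many primes $p\ge 7$ such that $\mathcal C_{\mathrm{PSL}(2,p)}$ is a common upper bound of $\mathcal A_\pi$ and $\mathcal A_\rho$.
\item[(2)] If $\mathcal F$ is a clone on an $m$-element set with $\mathcal A_\pi\to\mathcal F$ and $\mathcal A_\rho\to\mathcal F$, and $p\ge 7$ is a prime with $|\mathrm{PSL}(2,p)|>m!$, then $\mathcal F\not\to\mathcal C_{\mathrm{PSL}(2,p)}$.
\end{itemize}
Hence $\overline{\mathbb A_\pi}$ and $\overline{\mathbb A_\rho}$ have no join, and $\mathfrak P_{\mathrm{fin}}$ is not a lattice.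
\end{theorem}

The last sentence follows from (1) and (2). A join would be represented by a clone $\mathcal F$ on some number $m$ of points. It would be a common upper bound, and it would satisfy $\mathcal F\to\mathcal C_{\mathrm{PSL}(2,p)}$ for all $p$ as in (1), which contradicts (2) for large $p$. For $\pi=\{2,3\}$ and $\rho=\{5,7\}$ the two structures have $5$ and $12$ elements.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(1)] For $\pi,\rho$ as in Theorem~\ref{thm:A}, the set of common upper bounds of $\overline{\mathbb A_\pi}$ and $\overline{\mathbb A_\rho}$ has no minimal element. Every common upper bound starts an infinite strictly descending chain of common upper bounds.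
\item[(2)] There is an infinite set of elements of $\mathfrak P_{\mathrm{fin}}$, all represented by structures with finite signature and relations of arity at most $4$, no two of which have a join.
\item[(3)] The subposet of $\mathfrak P_{\mathrm{fin}}$ of classes represented by structures with finite signature is not a lattice.
\item[(4)] For disjoint finite nonempty sets of primes $\pi,\rho$ the following are equivalent: (a) $|\pi|,|\rho|\ge2$; (b) some nontrivial finite group $G$ satisfies $\mathcal A_\pi\to\mathcal C_G$ and $\mathcal A_\rho\to\mathcal C_G$; (c) there are infinitely many such simple $G$, and no common upper bound of $\mathcal A_\pi,\mathcal A_\rho$ on a finite set lies below infinitely many of the $\mathcal C_{\mathrm{PSL}(2,p)}$, $p$ prime.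
\end{itemize}
\end{theorem}

Part (4) describes the range of the method. It concerns only upper bounds of the form $\mathcal C_G$; we do not determine the join when $|\pi|=1$ or $|\rho|=1$.

\subsection{Outline}

To refute a join we need a supply of upper bounds and, for each candidate $\mathcal F$, an identity that holds in $\mathcal F$ and fails in one of them. The clones $\mathcal C_G$ provide both at once: $\mathcal C\to\mathcal C_G$ holds exactly when $\mathcal C$ has no operation with variables indexed by $X_G$ that is invariant under $G$ (Section~\ref{sec:test}). For $\mathcal A_\pi$ this becomes a condition on the indices of subgroups of $G$ (Section~\ref{sec:A}), which suitable groups $\mathrm{PSL}(2,p)$ satisfy for $\pi$ and $\rho$ simultaneously (Section~\ref{sec:upper}). The harder part is (2), where we know only the size of the domain of $\mathcal F$ and the identities inherited from below. An invariant operation is a fixed point of $G$ acting on a finite algebra built from $\mathcal F$, so we prove a fixed point theorem. Section~\ref{sec:K} sets up the algebras, Section~\ref{sec:distr} shows that their congruence lattices are distributive, and Section~\ref{sec:fix} finds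 the fixed point. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{The method for groups of order two and three}\label{sec:small}

Each of the three ingredients is visible for the cyclic groups $C_2$ and $C_3$.

\subsection*{The test}
For $G=C_2$ we have $X_G=\{0,1\}$, and $\mathcal C_{C_2}$ consists of the operations that commute with negation $x\mapsto 1-x$. We claim that $\mathcal C\to\mathcal C_{C_2}$ if and only if $\mathcal C$ has no commutative binary operation. A commutative $e\in\mathcal C_{C_2}$ would satisfy $e(0,1)=e(1,0)=1-e(0,1)$, which is absurd, and commutativity passes along minor-preserving maps. Conversely, if $\mathcal C$ has no commutative binary member, its binary members come in pairs $\{h(x_0,x_1),h(x_1,x_0)\}$. Let $\varphi$ give one member of each pair the label $0$ and the other the label $1$. For an $n$-ary $f\in\mathcal C$ and $a\in\{0,1\}^n$, let $\xi(f)(a)$ be the label of the binary minor $f(x_{a_1},\dots,x_{a_n})$. Negating $a$ swaps $x_0$ and $x_1$, so $\xi(f)$ commutes with negation. The map $\xi$ is minor-preserving, because $\xi(f^\sigma)(a)$ and $\xi(f)^\sigma(a)$ are both the label of $f(x_{a_{\sigma(1)}},\dots,x_{a_{\sigma(n)}})$.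

\subsection*{The criterion}
The clone $\mathcal A_\pi$ has a commutative binary member if and only if $2\notin\pi$. If $2\in\pi$, such a member is $ax+by$ on $\mathbb Z_2^2$ with $a=b$, so $a+b=0\ne1$. If $2\notin\pi$, take $(x+y)/2$ for arguments of equal color and the argument of smaller color otherwise. For disjoint $\pi$ and $\rho$ this has two consequences: $\mathcal C_{C_2}$ is not a common upper bound of $\mathcal A_\pi$ and $\mathcal A_\rho$, and every common upper bound has a commutative binary operation. Small groups thus do not supply upper bounds; they supply the identities with which we analyze an unknown upper bound.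

\subsection*{The fixed point}
Let $M=\{0,1\}$ carry the operations of $\mathcal C_{C_2}$, acting coordinatewise on $M^3$. Negation commutes with them and has no fixed point in $M$: a group that acts faithfully on $M$ itself can avoid fixed points. The group $C_3$ is too large for that. Take $a_1,a_2,a_3\in\{0,1\}$ with $a_1+a_2+a_3=0$, computing modulo $2$, and let
\[
g(x_1,x_2,x_3)=(x_3+a_1,\;x_1+a_2,\;x_2+a_3).
\]
This map commutes with the operations, and $g^3$ is the identity. To find a fixed point, follow a fiber of a coordinate projection instead of a point: $g$ maps $\{x_1=0\}$ to $\{x_2=a_2\}$, this to $\{x_3=a_2+a_3\}$, and this back to $\{x_1=0\}$. So $g$ preserves the intersection of the three fibers, which is the single point $(0,a_2,a_2+a_3)$.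

The argument needs the fibers to intersect. Let $\mathcal A_{\{3\}}$ act coordinatewise on
\[
V=\{x\in\mathbb Z_3^3: x_1+x_2+x_3=1\},
\]
which is closed under affine combinations, and let $g$ shift the coordinates cyclically. For each $c$, the map $g$ permutes the fibers $\{x_i=c\}$, and any two of them meet in $V$, but all three do not, because $3c=0\neq1$. Indeed $g$ has no fixed point in $V$. What goes wrong is that any two coordinates are independent on $V$ and determine the third. Section~\ref{sec:distr} shows that this configuration always comes from an abelian group, and that it cannot occur for a common upper bound of $\mathcal A_\pi$ and $\mathcal A_\rho$.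

\section{Invariant operations and the clones $\mathcal C_G$}\label{sec:test}

It is convenient to index variables by arbitrary finite nonempty sets. Let $\mathcal C$ be a clone on $D$. For a map $\sigma\colon Y\to Z$ of finite nonempty sets and $f\colon D^Y\to D$, define $f^\sigma\colon D^Z\to D$ by $f^\sigma(z)=f(z\circ\sigma)$. For $Y=\{1,\dots,n\}$ and $Z=\{1,\dots,m\}$ this is the minor defined above, and in general
\begin{equation}\label{eq:minor}
(f^\sigma)^\tau=f^{\tau\circ\sigma},
\end{equation}
since both sides send $w$ to $f(w\circ\tau\circ\sigma)$. Let $\mathcal C^{(Y)}$ be the set of all $f_0^{\,\beta}$ with $f_0\in\mathcal C$ $n$-ary and $\beta\colon\{1,\dots,n\}\to Y$ a bijection; these are the members of $\mathcal C$ \emph{of arity $Y$}. A minor-preserving $\xi\colon\mathcal C\to\mathcal D$ extends by $\xi(f_0^{\,\beta})=\xi(f_0)^\beta$. By \eqref{eq:minor} this does not depend on $\beta$, because $\xi$ respects permutations of variables, and the extension satisfies $\xi(f^\sigma)=\xi(f)^\sigma$ for all $\sigma\colon Y\to Z$.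

Let a group $G$ act on $Y$, and view $g\in G$ as a map $Y\to Y$. By \eqref{eq:minor}, $g\cdot f=f^g$ is an action of $G$ on $\mathcal C^{(Y)}$. We call $f$ \emph{$G$-invariant} if $f^g=f$ for all $g\in G$. Minor-preserving maps send $G$-invariant members to $G$-invariant members.

\begin{lemma}\label{lem:test}
Let $\mathcal C$ be a clone and $G$ a nontrivial finite group. Then $\mathcal C\to\mathcal C_G$ if and only if $\mathcal C$ has no $G$-invariant member of arity $X_G$.
\end{lemma}

\begin{proof}
Put $X=X_G$. Suppose that $f\in\mathcal C^{(X)}$ is $G$-invariant and $\xi\colon\mathcal C\to\mathcal C_G$ is minor-preserving. Then $e=\xi(f)$ is $G$-invariant and commutes with $G$. Evaluate $e$ at the tuple $\mathrm{id}\in X^X$: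
\[
g\,e(\mathrm{id})=e(g\circ\mathrm{id})=e(\mathrm{id}\circ g)=e^g(\mathrm{id})=e(\mathrm{id})\qquad(g\in G).
\]
So $e(\mathrm{id})$ is a fixed point of $G$ in $X$, and there is none.

Conversely, suppose that $\mathcal C^{(X)}$ has no invariant member. The labeling of Section~\ref{sec:small} is replaced by an equivariant map $\varphi\colon\mathcal C^{(X)}\to X$. For a representative $h$ of each $G$-orbit on $\mathcal C^{(X)}$, the stabilizer of $h$ is a proper subgroup, so it fixes some $x_h\in X$. Then $\varphi(h^g)=gx_h$ is well defined, and $\varphi(k^g)=g\varphi(k)$ for all $k\in\mathcal C^{(X)}$ and $g\in G$. For an $n$-ary $f\in\mathcal C$ and $x\in X^n$, viewed as a map $x\colon\{1,\dots,n\}\to X$, put $\xi(f)(x)=\varphi(f^x)$. By \eqref{eq:minor},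
\[
\xi(f)(g\circ x)=\varphi\big((f^x)^g\big)=g\,\xi(f)(x),\qquad
\xi(f^\sigma)(x)=\varphi(f^{x\circ\sigma})=\xi(f)(x\circ\sigma)=\xi(f)^\sigma(x).
\]
So $\xi(f)\in\mathcal C_G$, and $\xi$ is minor-preserving.
\end{proof}

For a prime $q$ the only proper subgroup of $C_q$ is trivial, so $X_{C_q}=C_q$, and a $C_q$-invariant member of arity $X_{C_q}$ is a \emph{cyclic} operation of arity $q$:
\[
c(x_1,x_2,\dots,x_q)=c(x_2,\dots,x_q,x_1).
\]

\section{The clones $\mathcal A_\pi$}\label{sec:A}

The description \eqref{eq:affine} carries over to members of arity $Y$, with colorings $\kappa\colon Y\to\pi$ and $D_\kappa=\prod_{y\in Y}\mathbb Z_{\kappa(y)}$. The color $p$ in \eqref{eq:affine} is determined by $f$ and $\kappa$ as the color of the values, and the coefficients are determined by evaluating $f$ at tuples whose $p$-colored entries form a unit vector.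

On $\mathbb Z_p$, the relations $R_p,T_p,U_p$ encode the affine structure, the successor and the zero of $\mathbb Z_p$. Outside $\mathbb Z_p$, the relations $R_p$ and $T_p$ only say that entries are equal; this is what makes the selected color depend on the coloring alone.

\begin{proposition}\label{prop:pol}
$\mathcal A_\pi=\operatorname{Pol}(\mathbb A_\pi)$. In particular, $\mathcal A_\pi$ is a clone.
\end{proposition}

\begin{proof}
Let $f\in\mathcal A_\pi$ be $n$-ary, and apply $f$ coordinatewise to $n$ tuples of one of $R_p,T_p,U_p$. Within each tuple all entries have the same color, so the four, two or one argument vectors of $f$ lie in a common $D_\kappa$. Let $q$ be the color of the values of $f$ on $D_\kappa$. If $q\ne p$, then $f$ depends only on $q$-colored coordinates. The tuples at these coordinates are constant, so the argument vectors agree there, and the result is a constant tuple with entry outside $\mathbb Z_p$. It lies in the relation. If $q=p$, then $f$ is a linear combination of the $p$-colored coordinates with coefficient sum $1$. Linearity preserves the equation $x-y+z-w=0$ and sends zeros to $0$, and adding $1$ to all $p$-colored coordinates adds $1$ to the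 value. So the result again lies in the relation.

Conversely, let $f\in\operatorname{Pol}(\mathbb A_\pi)$ be $n$-ary and let $\kappa$ be a coloring. Take $x\in D_\kappa$ and let $p$ be the color of $f(x)$. If $y\in D_\kappa$ differs from $x$ only in $q$-colored coordinates, then $(x_i,x_i,y_i,y_i)\in R_q$ for all $i$, so $(f(x),f(x),f(y),f(y))\in R_q$. For $q\neq p$ this tuple must be constant, so $f(y)=f(x)$. For $q=p$ it must lie in $\mathbb Z_p^4$, so $f(y)\in\mathbb Z_p$. Changing one color class at a time, we see that on $D_\kappa$ all values of $f$ lie in $\mathbb Z_p$ and depend only on the $p$-colored coordinates. Such coordinates exist: otherwise $(x_i,x_i)\in T_p$ for all $i$, so $(f(x),f(x))\in T_p$, which is false for $f(x)\in\mathbb Z_p$. Let $I=\kappa^{-1}(p)$ and let $F\colon\mathbb Z_p^I\to\mathbb Z_p$ be the map induced by $f$; keep the coordinates outside $I$ fixed. Preservation of $U_p$ gives $F(0)\in U_p\cap\mathbb Z_p=\{0\}$. Preservation of $R_p$, applied to the four vectors with $I$-parts $u,0,v,u+v$, gives $F(u)-F(0)+F(v)-F(u+v)=0$. So $F$ is additive, hence linear over the prime field $\mathbb Z_p$, say $F(u)=\sum_{i\in I}a_iu_i$. Preservation of $T_p$, applied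 to the $I$-parts $0$ and $(1,\dots,1)$, gives $\sum a_i=1$.
\end{proof}

\begin{lemma}\label{lem:index}
Let $G$ be a nontrivial finite group. Then $\mathcal A_\pi$ has a $G$-invariant member of arity $X_G$ if and only if $G$ has a proper subgroup whose index is divisible by no prime in $\pi$. Thus $\mathcal A_\pi\to\mathcal C_G$ if and only if every proper subgroup of $G$ has index divisible by some prime in $\pi$.
\end{lemma}

\begin{proof}
Put $X=X_G$. Suppose first that every proper subgroup has index divisible by a prime in $\pi$. Color each orbit $G/H\subseteq X$ by a prime in $\pi$ that divides $[G:H]$. This coloring $\kappa$ is constant on orbits, so $D_\kappa$ is closed under $y\mapsto y\circ g$. Let $f\in\mathcal A_\pi^{(X)}$ be $G$-invariant, with $f(y)=\sum_{\kappa(x)=p}a_xy_x$ on $D_\kappa$. Then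
\[
f(y)=f(y\circ g)=\sum_{\kappa(x)=p}a_xy_{gx}=\sum_{\kappa(x)=p}a_{g^{-1}x}\,y_x ,
\]
and uniqueness of the coefficients shows that $x\mapsto a_x$ is constant on orbits. Every orbit of color $p$ has size divisible by $p$, so $\sum a_x=0$ in $\mathbb Z_p$, contradicting $\sum a_x=1$.

Conversely, let $K<G$ have index divisible by no prime in $\pi$. We define an invariant $f$ on one piece $D_\kappa$ of each $G$-orbit of pieces and transport it. The group $G$ acts on colorings of $X$ by $g\kappa=\kappa\circ g^{-1}$, and
\begin{equation}\label{eq:pieces}
y\in D_{g\kappa}\iff y_{gx}\in\mathbb Z_{\kappa(x)}\text{ for all }x\in X\iff y\circ g\in D_\kappa .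
\end{equation}
Let $\kappa$ be a representative of an orbit of colorings, with stabilizer $S$. If $S\neq G$, choose $x_\kappa\in X$ fixed by $S$ and put $f_\kappa(y)=y_{x_\kappa}$ on $D_\kappa$. If $S=G$, then $\kappa$ is constant on the orbit $G/K$, with value $p$ say, and $[G:K]$ is invertible in $\mathbb Z_p$; put $f_\kappa(y)=[G:K]^{-1}\sum_{x\in G/K}y_x$. In both cases $f_\kappa(y\circ s)=f_\kappa(y)$ for $s\in S$. For $y\in D_{g\kappa}$ define $f(y)=f_\kappa(y\circ g)$. This is well defined: if $g'\kappa=g\kappa$, then $g'=gs$ with $s\in S$, and $y\circ g'=(y\circ g)\circ s$. On $D_{g\kappa}$, $f$ is the projection to the coordinate $gx_\kappa$ or the average over $G/K$, so $f\in\mathcal A_\pi^{(X)}$. Finally, let $y\in D_{g\kappa}$ and $h\in G$. Since $(y\circ h)\circ(h^{-1}g)=y\circ g\in D_\kappa$, \eqref{eq:pieces} gives $y\circ h\in D_{h^{-1}g\kappa}$, and $f(y\circ h)=f_\kappa(y\circ g)=f(y)$. So $f$ is $G$-invariant. The last sentence of the lemma follows from Lemma~\ref{lem:test}.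
\end{proof}

\begin{example}\label{ex:S3}
For a single prime $p$, we have $\mathcal A_{\{p\}}\to\mathcal C_G$ if and only if $G$ is a $p$-group. Indeed, proper subgroups of a $p$-group have index divisible by $p$, and if $G$ is not a $p$-group, then a Sylow $p$-subgroup is proper and has index prime to $p$.

The proper subgroups of $S_3$ have indices $6$, $3$ and $2$, so $\mathcal A_\pi\to\mathcal C_{S_3}$ if and only if $2,3\in\pi$. Both $\mathcal A_{\{2\}}$ and $\mathcal A_{\{3\}}$ have an $S_3$-invariant member, the average over an orbit of size $3$ and of size $2$, respectively, and the pair of these is an invariant member of $\mathcal A_{\{2\}}\times\mathcal A_{\{3\}}$. In $\mathcal A_{\{2,3\}}$, the coloring that gives the orbits of size $3$ the color $3$ and all other orbits the color $2$ blocks both averages. This is why we use a disjoint union of fields and not a product: a product of clones $\mathcal A_{\{p\}}$, $p\in\pi$, lacks an invariant member only if one factor does, so it maps to $\mathcal C_G$ only if $G$ is a $p$-group for some $p\in\pi$.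
\end{example}

\begin{corollary}\label{cor:prime}
Let $\pi,\rho$ be disjoint finite nonempty sets of primes, and let $\mathcal F$ be a clone with $\mathcal A_\pi\to\mathcal F$ and $\mathcal A_\rho\to\mathcal F$. If a finite group $H$ has a subgroup of prime index, then $\mathcal F$ has an $H$-invariant member of arity $X_H$. In particular, $\mathcal F$ has a cyclic operation of every prime arity.
\end{corollary}

\begin{proof}
Let $q$ be the index. One of $\pi,\rho$ does not contain $q$, and by Lemma~\ref{lem:index} the corresponding clone has an $H$-invariant member of arity $X_H$. Its image in $\mathcal F$ is $H$-invariant. For the last sentence take $H=C_q$ and the trivial subgroup.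
\end{proof}

\section{Upper bounds from $\mathrm{PSL}(2,p)$}\label{sec:upper}

We need groups $G$ that satisfy the index condition of Lemma~\ref{lem:index} for two disjoint sets of primes. Such a $G$ has no subgroup of prime index, since that prime would lie in both sets. A nontrivial finite solvable group has a normal subgroup of prime index, so $G$ is not solvable; nor is it $A_5$, which has the subgroup $A_4$ of index $5$. The condition passes to nontrivial quotients of $G$, because preimages of subgroups have the same index. So the place to look is among nonabelian simple groups whose subgroups we can list.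

For a prime $p\ge7$, the group $\mathrm{PSL}(2,p)=\mathrm{SL}(2,\mathbb Z_p)/\{\pm I\}$ is simple of order $p(p^2-1)/2$. By Dickson's theorem \cite[Hauptsatz II.8.27]{Huppert}, each proper subgroup is
\begin{itemize}
\item a subgroup of $\mathbb Z_p\rtimes\mathbb Z_{(p-1)/2}$, or
\item cyclic or dihedral of order dividing $p-1$ or $p+1$, or
\item isomorphic to $A_4$, $S_4$ or $A_5$.
\end{itemize}
We use two consequences. First, every proper subgroup is solvable or isomorphic to $A_5$. Second, its order divides one of $p(p-1)$, $p+1$, $24$, $60$. A large proper subgroup therefore sees either $p-1$ or $p+1$, and these numbers have greatest common divisor $2$. So we put one prime of $\pi$ into $p-1$ and another one into $p+1$, and likewise for $\rho$. We use squares of primes to overcome the common factor $2$ and the orders $24$ and $60$.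

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Choose $r\ne s$ in $\pi$ and $r'\ne s'$ in $\rho$. These four primes are distinct, so by the Chinese remainder theorem the conditions
\[
p\equiv 1\pmod{(rr')^2},\qquad p\equiv-1\pmod{(ss')^2}
\]
describe one residue class modulo $(rr'ss')^2$, and this class is coprime to the modulus. By Dirichlet's theorem on primes in arithmetic progressions, it contains infinitely many primes $p\geq7$. Fix one and let $G=\mathrm{PSL}(2,p)$.

Both $r^2$ and $s^2$ divide $|G|$. For an odd prime among $r,s$, its square divides $p^2-1$ and hence $(p^2-1)/2$. For the prime $2$, one of $p-1,p+1$ is divisible by $4$ and the other by $2$, so $4$ divides $(p^2-1)/2$. Suppose that a proper subgroup $K$ has index divisible by neither $r$ nor $s$. Then $r^2s^2$ divides $|K|$. If $|K|$ divides $p(p-1)$, then $s^2$ divides $p-1$, because $s$ divides $p+1$ and so $s\neq p$; as $s^2$ also divides $p+1$, it divides $2$, which is impossible. If $|K|$ divides $p+1$, then $r^2$ divides $p+1$ and $p-1$, which is impossible for the same reason. Finally, $2$ is the only prime whose square divides $24$ or $60$, so $|K|$ divides neither. Hence every proper subgroup of $G$ has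 index divisible by $r$ or $s$. The same argument with $r',s'$ in place of $r,s$ gives divisibility by $r'$ or $s'$. Lemma~\ref{lem:index} yields $\mathcal A_\pi\to\mathcal C_G$ and $\mathcal A_\rho\to\mathcal C_G$.
\end{proof}

\section{The algebras attached to a common upper bound}\label{sec:K}

We turn to Theorem~\ref{thm:A}(2). The fixed point argument passes from an algebra to a block of one of its congruences, and blocks are subalgebras when all operations are \emph{idempotent}, that is, $f(x,\dots,x)=x$. So we first reduce to that case.

\begin{lemma}\label{lem:idem}
Let $\mathcal F_0$ be a clone on a finite set $D$. There are a nonempty $M\subseteq D$ and a clone $\mathcal F$ of idempotent operations on $M$ with $\mathcal F_0\to\mathcal F$ and $\mathcal F\to\mathcal F_0$.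
\end{lemma}

\begin{proof}
Let $e\in\mathcal F_0$ be a unary member whose image has minimal size. Some power of $e$ is equal to its own square, lies in $\mathcal F_0$, and has an image that is no larger; so we may assume $e\circ e=e$. Let $M=e(D)$, so that $e$ is the identity on $M$, and let $\mathcal F_1$ consist of the restrictions $(e\circ f)|_M$, $f\in\mathcal F_0$. These are operations on $M$. They include the projections, and the composition of $(e\circ f)|_M$ with $(e\circ g_1)|_M,\dots,(e\circ g_n)|_M$ is the restriction of $e\circ f(e\circ g_1,\dots,e\circ g_n)$. So $\mathcal F_1$ is a clone. Its unary members are permutations of $M$: for unary $f\in\mathcal F_0$, the image of $(e\circ f)|_M$ is the image of $e\circ f\circ e\in\mathcal F_0$, which has at least $|M|$ elements. The idempotent members of $\mathcal F_1$ form a clone $\mathcal F$.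

The map $f\mapsto(e\circ f)|_M$ from $\mathcal F_0$ to $\mathcal F_1$ is minor-preserving, since $e$ is applied after the variables are substituted. For $f\in\mathcal F_1$ let $\hat f(x)=f(x,\dots,x)$. This is a unary member of $\mathcal F_1$, hence a permutation of $M$, and its inverse is a power of it and lies in $\mathcal F_1$. So $\hat f^{-1}\circ f\in\mathcal F$, and $f\mapsto\hat f^{-1}\circ f$ is minor-preserving because $\widehat{f^\sigma}=\hat f$. This gives $\mathcal F_0\to\mathcal F_1\to\mathcal F$. In the other direction send $g\in\mathcal F$ to the operation $g(e(x_1),\dots,e(x_n))$ on $D$. For $g=(e\circ f)|_M$ this is $e(f(e(x_1),\dots,e(x_n)))$, a member of $\mathcal F_0$, and the map is minor-preserving because the same $e$ is applied to every variable.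
\end{proof}

\medskip\noindent\textbf{Standing assumption.} In Sections~\ref{sec:K}--\ref{sec:fix}, $\pi$ and $\rho$ are disjoint finite nonempty sets of primes, and $\mathcal F$ is a clone of idempotent operations on a finite set $M$ with $\mathcal A_\pi\to\mathcal F$ and $\mathcal A_\rho\to\mathcal F$.

\medskip
Besides the invariant operations of Corollary~\ref{cor:prime}, $\mathcal F$ inherits one more operation.

\begin{lemma}\label{lem:maltsev}
There is a ternary $d\in\mathcal F$ with $d(x,y,y)=x=d(y,y,x)$ for all $x,y\in M$.
\end{lemma}

\begin{proof}
Define $d_0\in\mathcal A_\pi$ by $d_0(x,y,z)=x-y+z$ if $x,y,z$ have the same color, $d_0(x,y,z)=z$ if $x,y$ have the same color and $z$ has another one, and $d_0(x,y,z)=x$ in all other cases. If $x,y$ have the same color, the first case gives $d_0(x,y,y)=x=d_0(y,y,x)$. If not, the third case gives $d_0(x,y,y)=x$ and the second gives $d_0(y,y,x)=x$. So the binary minors $d_0(x,y,y)$, $d_0(x,x,x)$ and $d_0(y,y,x)$ in the variables $x,y$ are equal. The same holds for the image $d$ of $d_0$ in $\mathcal F$, and $d(x,x,x)=x$ by idempotence.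
\end{proof}

We recall the basic notions of universal algebra. An \emph{algebra} is a nonempty set $U$ with an operation $f_U$ of the same arity for each $f\in\mathcal F$; we write $f$ for $f_U$. The first example is $\mathbf M=(M;\mathcal F)$. A \emph{subalgebra} is a nonempty subset closed under the operations. \emph{Products} carry coordinatewise operations. \emph{Homomorphisms} are maps that commute with the operations. A \emph{congruence} is an equivalence relation $\theta$ such that $u_i\mathrel\theta v_i$ for all $i$ implies $f(u_1,\dots,u_n)\mathrel\theta f(v_1,\dots,v_n)$; its classes are called \emph{blocks}, and they form the \emph{quotient} algebra $U/\theta$. Kernels of homomorphisms are congruences. Ordered by inclusion, the congruences of $U$ form a lattice with meet $\cap$, least element $0$ (equality) and greatest element $1=U^2$. The congruences of $U/\theta$ correspond, as a lattice, to the congruences of $U$ above $\theta$. A congruence is \emph{maximal} if it is maximal among congruences different from $1$, and $U$ is \emph{simple} if $0$ is maximal.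

Let $\mathcal K$ be the class of algebras isomorphic to $T/\psi$, where $T$ is a subalgebra of a finite power of $\mathbf M$ and $\psi$ is a congruence of $T$. Its members are finite. It is closed under quotients, by the correspondence above, and under subalgebras, because a subalgebra of $T/\psi$ is a quotient of its preimage in $T$. Identities that hold in $\mathbf M$ pass to powers, subalgebras and quotients. So in every $U\in\mathcal K$ the operations are idempotent, $(f^\sigma)_U=(f_U)^\sigma$, and $d$ satisfies the identities of Lemma~\ref{lem:maltsev}. By idempotence, one-element subsets are subalgebras, and so is every block $B$ of a congruence $\theta$: for $b_1,\dots,b_n\in B$ we have $f(b_1,\dots,b_n)\mathrel\theta f(b_1,\dots,b_1)=b_1$.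

For relations $\alpha,\beta$ let $\alpha\circ\beta$ be the set of pairs $(a,c)$ with $a\mathrel\alpha b\mathrel\beta c$ for some $b$. A lattice is \emph{modular} if $\alpha\le\gamma$ implies $(\alpha\vee\beta)\wedge\gamma=\alpha\vee(\beta\wedge\gamma)$; the inequality $\ge$ holds in every lattice.

\begin{lemma}\label{lem:permute}
For congruences $\alpha,\beta$ of $U\in\mathcal K$ we have $\alpha\vee\beta=\alpha\circ\beta$. The congruence lattice of $U$ is modular.
\end{lemma}

\begin{proof}
If $a\mathrel\alpha b\mathrel\beta c$, then $a=d(a,b,b)\mathrel\beta d(a,b,c)\mathrel\alpha d(b,b,c)=c$. So $\alpha\circ\beta\subseteq\beta\circ\alpha$, and equality holds by symmetry. Hence $\alpha\circ\beta$ is symmetric, and it is transitive because $\alpha\circ\beta\circ\alpha\circ\beta=\alpha\circ\alpha\circ\beta\circ\beta=\alpha\circ\beta$. It is compatible with the operations, contains $\alpha$ and $\beta$, and is contained in every congruence containing both, so it is $\alpha\vee\beta$. Now let $\alpha\le\gamma$ and $(x,z)\in(\alpha\vee\beta)\cap\gamma$, say $x\mathrel\alpha y\mathrel\beta z$. Then $(x,y)\in\gamma$, so $(y,z)\in\beta\cap\gamma$ and $(x,z)\in\alpha\vee(\beta\cap\gamma)$.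
\end{proof}

\section{Distributivity}\label{sec:distr}

A lattice is \emph{distributive} if $\alpha\vee(\beta\wedge\gamma)=(\alpha\vee\beta)\wedge(\alpha\vee\gamma)$ always holds; by induction, $\alpha\vee\bigwedge_i\beta_i=\bigwedge_i(\alpha\vee\beta_i)$ for finite meets. By a theorem of Birkhoff, a modular lattice that is not distributive contains a sublattice $M_3$: five distinct elements $\delta,\alpha_1,\alpha_2,\alpha_3,\varepsilon$ with $\alpha_i\wedge\alpha_j=\delta$ and $\alpha_i\vee\alpha_j=\varepsilon$ for $i\ne j$. The model is $\mathbb Z_p^2$ with the operations of $\mathcal A_{\{p\}}$ and the kernels of $(x,y)\mapsto x$, $(x,y)\mapsto y$ and $(x,y)\mapsto x+y$. The next proof recovers the addition from the three congruences alone, and then uses a cyclic operation to divide by a prime that cannot be divided by.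

\begin{lemma}\label{lem:distr}
Every member of $\mathcal K$ has a distributive congruence lattice.
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:permute} and Birkhoff's theorem, some $U\in\mathcal K$ has congruences $\delta,\alpha_1,\alpha_2,\alpha_3,\varepsilon$ as above. Passing to $U/\delta$, we may assume $\delta=0$.

\emph{Three coordinate systems.} Since $\varepsilon\ne0$, it has a block $B$ with $|B|>1$, a subalgebra. Let $\beta_i=\alpha_i\cap B^2$, a congruence of $B$. For $i\ne j$ we have $\beta_i\cap\beta_j=0$. Also $\beta_i\circ\beta_j=B^2$: for $a,c\in B$ there is $b$ with $a\mathrel{\alpha_i}b\mathrel{\alpha_j}c$, as $\varepsilon=\alpha_i\circ\alpha_j$, and $b\in B$, as $\alpha_i\le\varepsilon$. So the natural homomorphism $B\to B/\beta_i\times B/\beta_j$ is injective and surjective. Put $P=B/\beta_1$, $Q=B/\beta_2$, $R=B/\beta_3$. Here $|R|>1$: otherwise $\beta_3=B^2$, so $\beta_1=\beta_1\cap\beta_3=0$ and $\beta_2=\beta_2\cap\beta_3=0$, and $B^2=\beta_1\circ\beta_2=0$.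

\emph{The addition.} Let $r\colon P\times Q\cong B\to R$ be the resulting homomorphism. For $b\in Q$, the elements of the block $b$ correspond bijectively to $P$ through $B\cong P\times Q$ and to $R$ through $B\cong Q\times R$, so $r(\cdot,b)\colon P\to R$ is a bijection. For $a\in P$, the isomorphisms $B\cong P\times Q$ and $B\cong P\times R$ show in the same way that $r(a,\cdot)\colon Q\to R$ is a bijection. Fix $a_0\in P$, $b_0\in Q$ and put $0=r(a_0,b_0)\in R$. Since $\{a_0\}$ and $\{b_0\}$ are subalgebras, $\lambda=r(\cdot,b_0)$ and $\mu=r(a_0,\cdot)$ are homomorphisms, hence isomorphisms. Define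
\[
x+y=r(\lambda^{-1}x,\mu^{-1}y)\qquad(x,y\in R).
\]
Then $+\colon R^2\to R$ is a homomorphism, and it is bijective in each argument. From $\mu(b_0)=0$ we get $x+0=r(\lambda^{-1}x,b_0)=x$, and from $\lambda(a_0)=0$ we get $0+y=r(a_0,\mu^{-1}y)=y$.

\emph{An abelian group.} That $+$ is a homomorphism means
\begin{equation}\label{eq:add}
f(x_1+y_1,\dots,x_n+y_n)=f(x_1,\dots,x_n)+f(y_1,\dots,y_n)\qquad(f\in\mathcal F).
\end{equation}
For $f=d$ this gives $x+y=d(x,0,0)+d(0,0,y)=d(x+0,0+0,0+y)=d(x,0,y)$, and therefore
\[
(x+y)+(z+w)=d(x+y,0+0,z+w)=d(x,0,z)+d(y,0,w)=(x+z)+(y+w).
\]
Putting $x=w=0$ gives $y+z=z+y$, and putting $z=0$ gives $(x+y)+w=x+(y+w)$. Inverses exist because $y\mapsto x+y$ is surjective. So $(R,+)$ is a nontrivial finite abelian group.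

\emph{The contradiction.} Let $q$ be a prime dividing $|R|$, let $a\in R$ have order $q$, and let $c\in\mathcal F$ be cyclic of arity $q$ (Corollary~\ref{cor:prime}). By \eqref{eq:add}, $c\colon R^q\to R$ is a group homomorphism, so $c(x_1,\dots,x_q)=\sum_i\varphi_i(x_i)$, where the endomorphism $\varphi_i(x)$ is the value of $c$ at the tuple with $x$ in position $i$ and $0$ elsewhere. By cyclicity all $\varphi_i$ equal one $\varphi$. By idempotence, $a=c(a,\dots,a)=q\varphi(a)=\varphi(qa)=0$, a contradiction.
\end{proof}

Distributivity has two consequences, one for each half of the picture in Section~\ref{sec:small}. The first is the only place where the size of $M$ enters: members of $\mathcal K$ can be arbitrarily large, but their simple quotients cannot.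

\begin{lemma}\label{lem:simple}
A simple algebra in $\mathcal K$ has at most $|M|$ elements.
\end{lemma}

\begin{proof}
Let it be isomorphic to $T/\psi$ with $T$ a subalgebra of $\mathbf M^k$. Then $\psi$ is a maximal congruence of $T\in\mathcal K$. Let $\eta_i$ be the kernel of the $i$-th projection $T\to M$, so that $\bigcap_i\eta_i=0$. By Lemma~\ref{lem:distr}, $\psi=\psi\vee\bigcap_i\eta_i=\bigcap_i(\psi\vee\eta_i)$. As $\psi\ne1$, some $\psi\vee\eta_i$ differs from $1$, and then it equals $\psi$ by maximality. So $\eta_i\le\psi$ and $|T/\psi|\le|T/\eta_i|\le|M|$.
\end{proof}

The second is a Chinese remainder theorem.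

\begin{lemma}\label{lem:crt}
Let $\psi_1,\dots,\psi_k$ be congruences of $U\in\mathcal K$ with $\psi_i\vee\psi_j=1$ for $i\neq j$, and let $s_i$ be a block of $\psi_i$. Then $s_1\cap\dots\cap s_k\ne\emptyset$.
\end{lemma}

\begin{proof}
We show $s_1\cap\dots\cap s_i\neq\emptyset$ by induction on $i$. For $i\ge2$ let $\theta=\bigcap_{j<i}\psi_j$. By Lemma~\ref{lem:distr}, $\psi_i\vee\theta=\bigcap_{j<i}(\psi_i\vee\psi_j)=1$, so $\theta\circ\psi_i=U^2$ by Lemma~\ref{lem:permute}. Given $u'\in s_1\cap\dots\cap s_{i-1}$ and $w\in s_i$, choose $u$ with $u'\mathrel\theta u\mathrel{\psi_i}w$. Then $u\in s_j$ for $j<i$, as $\theta\le\psi_j$, and $u\in s_i$.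
\end{proof}

\section{Fixed points}\label{sec:fix}

Call a finite group $H$ \emph{good} if every action of $H$ by automorphisms on a member of $\mathcal K$ has a fixed point. We want one fixed point in one algebra, but goodness is the notion that admits induction on both the group and the algebra. It is tied to invariant operations in both directions.

\begin{lemma}\label{lem:good}
Let $H$ be a nontrivial finite group.
\begin{itemize}
\item[(a)] If $H$ is good, then $\mathcal F$ has an $H$-invariant member of arity $X_H$.
\item[(b)] If $\mathcal F$ has an $H$-invariant member of arity $X_H$ and all proper subgroups of $H$ are good, then $H$ is good.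
\end{itemize}
\end{lemma}

\begin{proof}
Put $X=X_H$.

(a) The set $\mathcal F^{(X)}\subseteq M^{M^X}$ contains the projections and is closed under the coordinatewise operations, because $\mathcal F$ is closed under composition. So it is a subalgebra of a finite power of $\mathbf M$ and lies in $\mathcal K$. The maps $f\mapsto f^h$ are automorphisms of it, since $k(f_1,\dots,f_n)^h=k(f_1^h,\dots,f_n^h)$ for $k\in\mathcal F$. A fixed point of this action is an $H$-invariant member.

(b) Let $e\in\mathcal F^{(X)}$ be $H$-invariant, and let $H$ act by automorphisms on $U\in\mathcal K$. Each proper subgroup $L$ fixes some $u_L\in U$, so $t(hL)=hu_L$ defines a map $t\colon X\to U$, and $h\circ t=t\circ h$ for $h\in H$. View $t$ as a tuple in $U^X$. Then $h\,e(t)=e(h\circ t)=e(t\circ h)=e^h(t)=e(t)$, where the first equality holds because $h$ is an automorphism.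
\end{proof}

\begin{corollary}\label{cor:solv}
Finite solvable groups and $A_5$ are good.
\end{corollary}

\begin{proof}
We use induction on the order. The trivial group is good. Let $H\ne1$ be solvable or isomorphic to $A_5$. Its proper subgroups are solvable (for $A_5$ because groups of order less than $60$ are solvable), hence good. As noted in Section~\ref{sec:upper}, $H$ has a subgroup of prime index. Corollary~\ref{cor:prime} and Lemma~\ref{lem:good}(b) show that $H$ is good.
\end{proof}

For the groups of Section~\ref{sec:upper}, neither $\mathcal A_\pi$ nor $\mathcal A_\rho$ supplies an invariant operation, so Lemma~\ref{lem:good}(b) is not available. The size of $M$ has to take its place. A minimal algebra without fixed points is either simple, and then too small for a faithful action, or it has several maximal congruences that the group permutes like the coordinate kernels in Section~\ref{sec:small}.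

\begin{proposition}\label{prop:simple}
Let $G$ be a finite simple group with $|G|>|M|!$ all of whose proper subgroups are good. Then $G$ is good.
\end{proposition}

\begin{proof}
Suppose not, and let $U\in\mathcal K$ have minimal size among the members with an action of $G$ by automorphisms and without fixed points. Then $|U|\ge2$. For a congruence $\theta$ and $g\in G$, the relation $g\theta=\{(gu,gv):(u,v)\in\theta\}$ is a congruence, and $g$ maps blocks of $\theta$ to blocks of $g\theta$. This is an action of $G$ on the congruence lattice by order-preserving bijections.

First, $0$ and $1$ are the only congruences fixed by $G$. Let $\theta\ne0$ be fixed. Then $G$ acts by automorphisms on the smaller algebra $U/\theta\in\mathcal K$, so it fixes a point, that is, a block $B$ with $gB=B$ for all $g$. The block $B$ is a subalgebra, so it lies in $\mathcal K$, and $G$ acts on it without fixed points. By minimality $B=U$, so $\theta=1$.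

Let $\psi$ be a maximal congruence, and let $\psi=\psi_1,\dots,\psi_k$ be the distinct congruences of the form $g\psi$; all are maximal. Their intersection is fixed by $G$ and differs from $1$, so it is $0$.

\emph{Case $k=1$.} Then $\psi=0$, so $U$ is simple and $|U|\le|M|$ by Lemma~\ref{lem:simple}. Since $|G|>|M|!\ge|U|!$, the homomorphism from $G$ to the symmetric group on $U$ has a nontrivial kernel. As $G$ is simple, the kernel is $G$, and every point of $U$ is fixed, a contradiction.

\emph{Case $k>1$.} The stabilizer $G_1$ of $\psi$ is a proper subgroup, hence good. It acts by automorphisms on $U/\psi\in\mathcal K$, so it fixes a block $s$ of $\psi$. For $\psi_i=g_i\psi$ let $s_i=g_is$, a block of $\psi_i$. It does not depend on the choice of $g_i$, since another choice is $g_ih$ with $h\in G_1$. Consequently, if $g\psi_i=\psi_j$, then $gg_i$ is a valid choice for $g_j$, so $gs_i=s_j$. Thus $G$ permutes $s_1,\dots,s_k$ and preserves their intersection. For $i\ne j$, neither of the maximal congruences $\psi_i,\psi_j$ contains the other, so $\psi_i\vee\psi_j=1$. By Lemma~\ref{lem:crt} the intersection $s_1\cap\dots\cap s_k$ is nonempty. Two of its elements are related by every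 $\psi_i$, hence equal. So the intersection is a single point, and $G$ fixes it, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $\mathcal F_0$ be a clone on an $m$-element set with $\mathcal A_\pi\to\mathcal F_0$ and $\mathcal A_\rho\to\mathcal F_0$, and let $G=\mathrm{PSL}(2,p)$ with $p\ge7$ and $|G|>m!$. Take $M$ and $\mathcal F$ as in Lemma~\ref{lem:idem}. Then $|G|>|M|!$, and the standing assumption holds because $\mathcal F_0\to\mathcal F$. The proper subgroups of $G$ are solvable or isomorphic to $A_5$, hence good by Corollary~\ref{cor:solv}. By Proposition~\ref{prop:simple}, $G$ is good, so $\mathcal F$ has a $G$-invariant member of arity $X_G$ by Lemma~\ref{lem:good}(a). Since $\mathcal F\to\mathcal F_0$, so does $\mathcal F_0$, and $\mathcal F_0\not\to\mathcal C_G$ by Lemma~\ref{lem:test}.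
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\begin{remark}\label{rem:hyp}
The hypothesis $|\pi|,|\rho|\ge2$ is used only in part (1) of Theorem~\ref{thm:A}. In part (2), disjointness enters through Corollary~\ref{cor:prime}, and it cannot be dropped: for $\pi=\rho$ with $|\pi|\geq 2$, the clone $\mathcal F=\mathcal A_\pi$ maps to $\mathcal C_{\mathrm{PSL}(2,p)}$ for infinitely many $p$, by part (1) applied to $\pi$ and any two primes outside $\pi$. The cyclic operations are needed for Lemmas~\ref{lem:distr} and~\ref{lem:crt}: the clone $\mathcal A_{\{3\}}$ is idempotent and contains $x-y+z$, but the three coordinate kernels on the algebra $V$ of Section~\ref{sec:small} violate both conclusions. The bound $|G|>|M|!$ cannot be dropped from Proposition~\ref{prop:simple}. Take $G=\mathrm{PSL}(2,p)$ as in part (1), and let $\mathcal F$ be obtained from $\mathcal F_0=\mathcal C_G$ by Lemma~\ref{lem:idem}. All proper subgroups of $G$ are good, but $\mathcal F\to\mathcal C_G$, so $G$ is not good by Lemmas~\ref{lem:test} and~\ref{lem:good}(a).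
\end{remark}

\section{Descending chains, finite signatures and the range of the method}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let the clone $\mathcal F$ on a finite set be a common upper bound. By Theorem~\ref{thm:A} there is a finite group $G$ with $\mathcal A_\pi\to\mathcal C_G$, $\mathcal A_\rho\to\mathcal C_G$ and $\mathcal F\not\to\mathcal C_G$. The meet $\mathcal F\times\mathcal C_G$ is a clone on a finite set, it is again a common upper bound, and it lies below $\mathcal F$. It lies strictly below, since $\mathcal F\to\mathcal F\times\mathcal C_G$ would give $\mathcal F\to\mathcal C_G$. So $\mathcal F$ is not minimal, and repeating the step gives the chain.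

(2) Group the primes into consecutive pairs and take $\mathbb A_{\{2,3\}},\mathbb A_{\{5,7\}},\mathbb A_{\{11,13\}},\dots$. These structures have finite signatures and relations of arity at most $4$. By Theorem~\ref{thm:A} no two of their classes have a join. In particular the classes are distinct, since an element is its own join with itself.

(3) The structures $\mathbb A_\pi$, $\mathbb A_\rho$ and $\mathbb X_G$ have finite signatures. A join of $\overline{\mathbb A_\pi}$ and $\overline{\mathbb A_\rho}$ in the subposet would thus be a common upper bound on a finite set that lies below $\mathcal C_{\mathrm{PSL}(2,p)}$ for all $p$ in Theorem~\ref{thm:A}(1), contradicting Theorem~\ref{thm:A}(2).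

(4) Assume (a). Theorem~\ref{thm:A}(1) gives infinitely many simple groups as in (b), of pairwise different orders. By Theorem~\ref{thm:A}(2), a common upper bound on $m$ elements lies below $\mathcal C_{\mathrm{PSL}(2,p)}$ only if $p<7$ or $|\mathrm{PSL}(2,p)|\le m!$, which leaves finitely many $p$. So (c) holds. The first half of (c) contains (b). Finally assume (b) and suppose that (a) fails, say $\pi=\{p\}$ after exchanging $\pi$ and $\rho$ if necessary. By Example~\ref{ex:S3}, $G$ is a nontrivial $p$-group, so it has a subgroup of index $p$. Since $p\notin\rho$, Lemma~\ref{lem:index} gives $\mathcal A_\rho\not\to\mathcal C_G$, a contradiction.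
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Manuel Bodirsky and Albert Vucaj,
\emph{Two-element structures modulo primitive positive constructability},
arXiv:1905.12333 (2019).

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\end{thebibliography}
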